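# Five properties that do not single out Hausdorff dimension

## 1. A Cantor set with factorial blocks of binary digits

Put $N_j=j!$, so $N_1,N_2,\dots$ is $1,2,6,24,120,720,\dots$. Call a position $i\in\mathbb N$ *free* if it lies in one of the blocks $(N_{2k-1},N_{2k}]$, $k\ge1$, and *frozen* otherwise. The free positions are $2$, then $7,\dots,24$, then $121,\dots,720$, and so on. Let $\Phi$ be the set of free positions and
$$E=\Big\{\sum_{i\ge1}x_i2^{-i}:\ x_i\in\{0,1\},\ x_i=0\text{ if }i\notin\Phi\Big\}\subset[0,1].$$
$E$ is the image of a compact set of digit sequences under a continuous map, so it is compact.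

Each allowed sequence has infinitely many zeros, so $\sum_{i>q}x_i2^{-i}<2^{-q}$. Hence the half-open dyadic interval $[a2^{-q},(a+1)2^{-q})$ containing a point of $E$ tells us its first $q$ digits, and the number of such intervals that meet $E$ is exactly $2^{\#(\Phi\cap[1,q])}$. Here are the first counts.

| $q$ | free positions up to $q$ | ratio |
|---|---|---|
| $6$ | $1$ | $1/6\approx0.17$ |
| $24$ | $1+18=19$ | $19/24\approx0.79$ |
| $120$ | $19$ | $19/120\approx0.16$ |
| $720$ | $19+600=619$ | $619/720\approx0.86$ |

The ratio keeps oscillating. At $q=N_{2k}$ the last block alone has $N_{2k}-N_{2k-1}=N_{2k}(1-\frac1{2k})$ free positions, so the ratio is at least $1-\frac1{2k}$. Thus the upper box dimension of $E$ is $1$. At $q=N_{2k+1}$ only positions up to $N_{2k}$ can be free, so $E$ is covered by at most $2^{N_{2k}}$ intervals of length $2^{-N_{2k+1}}$. For every $s>0$,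
$$2^{N_{2k}}\cdot2^{-sN_{2k+1}}=2^{N_{2k}(1-s(2k+1))}\to0 ,$$
and therefore $\dim_HE=0$.

So one compact set gets the value $0$ or $1$, depending on whether we look at its thin scales or its thick ones. Which list of properties of a "dimension" would force the value $0$, the Hausdorff value, on $E$ and on every other compact set?

## 2. The properties (i)–(v)

Let $n\ge1$ and let $\mathcal K(\mathbb R^n)$ be the set of compact subsets of $\mathbb R^n$ with the Hausdorff metric. The empty set is an isolated point of this space, and all concrete dimensions below give $\emptyset$ the value $0$.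

A *self-similar set* is the unique non-empty compact $K$ with $K=\bigcup_{i=1}^mS_i(K)$, where $m\ge2$ and $S_1,\dots,S_m$ are contracting similarities of $\mathbb R^n$ with ratios $r_1,\dots,r_m\in(0,1)$. It satisfies the *strong separation condition* (SSC) if the sets $S_i(K)$ are pairwise disjoint. Its *similarity dimension* is the unique $s\ge0$ with $\sum r_i^s=1$. For example, the middle-third Cantor set comes from $x/3$ and $x/3+2/3$; the two pieces lie in $[0,\frac13]$ and $[\frac23,1]$, so SSC holds, and $2\cdot3^{-s}=1$ gives $s=\log2/\log3$. A map $f:\mathbb R^n\to\mathbb R^n$ is *$\alpha$-Hölder* if $|f(x)-f(y)|\le C|x-y|^\alpha$ for some $C>0$ and all $x,y$; for $\alpha=1$ it is Lipschitz.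

**Conjecture (Banaji–Fraser).** Assume that $\dim:\mathcal K(\mathbb R^n)\to[0,n]$ satisfies

- (i) $\dim$ agrees with the similarity dimension on each self-similar set satisfying the SSC;
- (ii) monotonicity: $A\subset B\Rightarrow\dim A\le\dim B$;
- (iii) $\sigma$-stability: $\dim(\bigcup_{i=1}^\infty A_i)=\sup_i\dim A_i$ for compact sets $A_i$ whose union is compact;
- (iv) measurability: $\dim:\mathcal K(\mathbb R^n)\to[0,n]$ is a Borel function;
- (v) Hölder-stability: $\dim f(A)\le\frac1\alpha\dim A$ for each $\alpha\in(0,1]$ and each $\alpha$-Hölder map $f:\mathbb R^n\to\mathbb R^n$.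

Then $\dim$ is the Hausdorff dimension.

The source of this statement is Richárd Balka and Tamás Keleti, "New Hausdorff type dimensions and optimal bounds for bilipschitz invariant dimensions", arXiv:2312.06456 (2023). We shall see that the conjecture is false for every $n\ge1$, and then determine exactly what the five properties force. Call a function $\mathcal K(\mathbb R^n)\to[0,n]$ *admissible* if it satisfies (i)–(v).

## 3. Textbook facts and a bound for random digits

$U(x,r)$ and $B(x,r)$ are open and closed balls. A set is *$\delta$-separated* if its distinct points have distance at least $\delta$. Let $P(A,\delta)$ be the largest cardinality of a $\delta$-separated subset of $A$. For bounded $A\neq\emptyset$, the upper box dimension is $\overline{\dim}_BA=\limsup_{\delta\to0}\log P(A,\delta)/\log(1/\delta)$; it does not change if $A$ is replaced by its closure. Packing dimension is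
$$\dim_PA=\inf\Big\{\sup_i\overline{\dim}_BA_i:\ A=\bigcup_{i=1}^\infty A_i\Big\}.$$
For compact $A$ we may take the $A_i$ compact, by passing to closures. $\dim_P$ is monotone and countably stable on all sets, and $\dim_H\le\dim_P\le\overline{\dim}_B\le n$. To see the difference between box and packing dimension, take $S=\{0\}\cup\{1/k:k\ge1\}$. It is countable, so $\dim_PS=0$. But $1,\frac12,\dots,\frac1m$ are $m$ points with gaps at least $\frac1{m(m-1)}\ge m^{-2}$, so $\overline{\dim}_BS\ge\frac12$.

The *support* of a Borel probability measure $\mu$ is the set of $x$ with $\mu(U(x,\varepsilon))>0$ for all $\varepsilon>0$; it is closed and has full measure. We use the following facts.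

- *Frostman's lemma* (Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Thm 8.8). If $K$ is compact and $0\le s<\dim_HK$, there are a Borel probability $\mu$ on $K$ and a constant $C$ with $\mu(U(x,r))\le Cr^s$ for all $x$ and all $r>0$.
- *Mass distribution principle.* If $\operatorname{supp}\mu\subset K$ and $\mu(U(x,q))\le Cq^s$ for all $x\in\operatorname{supp}\mu$ and all small $q>0$, then $\dim_HK\ge s$. (For $s>0$: if sets of small diameters $d_i$ cover $\operatorname{supp}\mu$ and each meets it, the $i$-th lies in $U(x_i,2d_i)$ for some $x_i\in\operatorname{supp}\mu$, or is a single point, which has mass $0$. So $\sum_id_i^s\ge1/(C2^s)$.)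
- For a self-similar set with SSC, $\dim_H$, $\overline{\dim}_B$ and the similarity dimension coincide (Hutchinson; Falconer, *Fractal Geometry*, Thm 9.3).
- *Lifting* (Mattila, Thm 1.20). If $f:A\to f(A)$ is continuous, $A$ is compact metric and $\nu$ is a Borel probability on $f(A)$, there is a Borel probability $\mu$ on $A$ with $f_*\mu=\nu$.
- *Weak limits.* Probability measures on a fixed compact set have weakly convergent subsequences. If $\mu_j\to\mu$ weakly, then $\liminf\mu_j(V)\ge\mu(V)$ for open $V$ and $\limsup\mu_j(F)\le\mu(F)$ for closed $F$.
- *McShane extension.* If $g$ is a real function on a subset $S$ of a metric space $(X,d)$ with $|g(x)-g(y)|\le Cd(x,y)$, then $x\mapsto\inf_{a\in S}(g(a)+Cd(x,a))$ extends $g$ to $X$ with the same constant. Applied coordinatewise, it extends Lipschitz maps from subsets of $\mathbb R^n$ into $\mathbb R^n$. Applied with the metric $|x-y|^\alpha$, it extends $\alpha$-Hölder maps.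

**Lemma 1 (random digits).** Let $\Psi\subset\mathbb N$ be infinite. Let the digits $x_i$, $i\in\Psi$, be independent and fair in $\{0,1\}$, and let the digits $x_i$, $i\notin\Psi$, be fixed. Let $\mu$ be the law of $(\sum_ix_i2^{-i},0,\dots,0)\in\mathbb R^n$. Then for all $x\in\mathbb R^n$ and $q\ge1$,
$$\mu(U(x,2^{-q}))\le3\cdot2^{-\#(\Psi\cap[1,q])}.\tag{1}$$

*Proof.* Since $\Psi$ is infinite, almost surely infinitely many digits are $0$. Then $\sum_{i>q}x_i2^{-i}<2^{-q}$, so the half-open dyadic interval of length $2^{-q}$ containing the sum determines the first $q$ digits. Such an interval thus has mass at most the probability of one particular string of $q$ digits, which is at most $2^{-\#(\Psi\cap[1,q])}$. The ball $U(x,2^{-q})$ meets the line $\mathbb R\times\{0\}^{n-1}$ in an open interval of length at most $2\cdot2^{-q}$ (or not at all), and such an interval meets at most three half-open dyadic intervals of length $2^{-q}$. $\square$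

## 4. Box and packing dimension against the five properties

To refute the conjecture we need an admissible dimension other than $\dim_H$. Upper box dimension is a first candidate, but it violates (iii): $S=\{0\}\cup\{1/k\}$ is a countable union of points, and $\overline{\dim}_BS\ge\frac12$.

Packing dimension repairs this, and it is the natural thing to try. It satisfies (i), because $\dim_H\le\dim_P\le\overline{\dim}_B$ and the outer two agree on SSC sets. Properties (ii) and (iii) are standard. For (v), let $|f(x)-f(y)|\le c|x-y|^\alpha$. If $f(x_1),\dots,f(x_p)$ is $\delta$-separated, then $x_1,\dots,x_p$ is $(\delta/c)^{1/\alpha}$-separated; so $P(f(A),\delta)\le P(A,(\delta/c)^{1/\alpha})$ and $\overline{\dim}_Bf(A)\le\frac1\alpha\overline{\dim}_BA$. Applying this to the pieces $A_i$ of a decomposition gives $\dim_Pf(A)\le\frac1\alpha\dim_PA$.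

Only (iv) is left, and there packing dimension fails: $\dim_P$ is not a Borel function on $\mathcal K(\mathbb R^n)$. Section 13 proves this. The proof will exploit the fact that packing dimension may use whatever scales a set happens to be thick at; these scales depend on the set, and searching for them amounts to searching for an infinite branch of a tree.

## 5. One fixed sequence of scales breaks Hölder-stability

This suggests fixing the scales once and for all. Given $\rho_1>\rho_2>\cdots\to0$ in $(0,1)$, let $d(K)$ be the supremum of the $s\ge0$ for which some probability measure $\mu$ with $\operatorname{supp}\mu\subset K$ satisfies, for some $C$,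
$$\mu(U(x,\rho_k))\le C\rho_k^s\qquad\text{for all }x\in\operatorname{supp}\mu\text{ and all }k.$$
Frostman's lemma would ask this at all scales; here we ask it only at the scales $\rho_k$. This functional can violate (v), as the following computation on the line $\mathbb R\times\{0\}^{n-1}$, written as $\mathbb R$, shows.

Take $\rho_k=2^{-N_k}$ with $N_k=k!$, $k\ge2$ (start the numbering at $2$). Let $\Psi=\bigcup_{k\ge2}(N_k/2,N_k]\cap\mathbb N$, and let
$$G=\Big\{\sum_{i\in\Psi}x_i2^{-i}\Big\},\qquad A=\Big\{\sum_{i\in\Psi}x_i4^{-i}\Big\},\qquad x_i\in\{0,1\}.$$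
The map $f(\sum x_i4^{-i})=\sum x_i2^{-i}$ sends $A$ onto $G$. If two digit sequences first differ at place $i$, the points of $A$ are at distance at least $4^{-i}-\sum_{j>i}4^{-j}=\frac23\,4^{-i}$ and the images at distance at most $2\cdot2^{-i}$. So $f$ is $\frac12$-Hölder on $A$. It extends to a $\frac12$-Hölder function on $\mathbb R$ by McShane, and then to $\mathbb R^n$ as a function of the first coordinate, with the remaining coordinates of the image set to $0$.

By (1), fair digits on $G$ give $\mu(U(x,2^{-N_k}))\le3\cdot2^{-N_k/2}$, because at least $N_k/2$ of the first $N_k$ positions are free. So $d(G)\ge\frac12$. On the other hand, the free positions $i\le N_k/2$ are at most $N_{k-1}$ in number, so $A$ is a union of at most $2^{N_{k-1}}$ sets of diameter at most $\sum_{i>N_k/2}4^{-i}=\frac13 2^{-N_k}$. If $\mu$ satisfies the condition on $A$ with exponent $s>0$, then each of these sets that meets $\operatorname{supp}\mu$ lies in a ball $U(x,\rho_k)$ with $x\in\operatorname{supp}\mu$. Hence $1\le2^{N_{k-1}}C2^{-sN_k}=C2^{N_{k-1}(1-sk)}\to0$, which is absurd. So $d(A)=0$, and $d(f(A))\ge\frac12>2d(A)$.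

The reason is visible: an $\alpha$-Hölder map carries scale $r$ on $A$ to scale $r^\alpha$ on $f(A)$. Good behavior of $f(A)$ at the scales $\rho_k$ says something about $A$ at the scales $\rho_k^{1/\alpha}$, and these are not in our list. So we should let the whole list be raised to a power $\theta$, and let the measure choose $\theta$.

## 6. Good measures and the dimensions $D_\rho$

**Definition.** Let $\rho=(\rho_k)_{k\ge1}\subset(0,1)$ decrease strictly to $0$. For $\theta>0$, $s\ge0$, $C\ge1$, a Borel probability measure $\mu$ with compact support is *$(\theta,s,C)$-good* if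
$$\forall x\in\operatorname{supp}\mu\ \ \forall k\ge1\ \ \exists r\in[\rho_{k+1}^\theta,\rho_k^\theta]:\qquad\mu(U(x,r))\le Cr^s.\tag{2}$$
For compact $K\ne\emptyset$, let $D_\rho(K)$ be the supremum of all $s\ge0$ for which there are $\theta>0$, $C\ge1$ and a $(\theta,s,C)$-good $\mu$ with $\operatorname{supp}\mu\subset K$. Put $D_\rho(\emptyset)=0$.

Two examples. A Dirac mass is $(\theta,0,1)$-good for every $\theta$, so $s=0$ always occurs. Lebesgue measure on $[0,1]\subset\mathbb R$ is $(\theta,1,2)$-good for every $\theta$ and every $\rho$, since every interval $U(x,r)$ has mass at most $2r$.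

The radius in (2) may depend on $x$ inside the $k$-th window. For Theorem 1 the single choice $r=\rho_k^\theta$ would serve equally well; the windows are used in Section 11, where the good radius will depend on the point. The conditions in (2) refer to windows fixed in advance, there is one for *every* $k$, and each window is compact. This will make (2) stable under limits.

**Theorem 1.** For every $\rho$, $D_\rho$ is admissible and $\dim_H\le D_\rho\le\dim_P$. For a suitable $\rho$ there is a compact $K\subset\mathbb R^n$ with $\dim_HK=0$ and $D_\rho(K)\ge1$. Hence the conjecture is false.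

All radii in (2) lie in $(0,1)$, which gives two ways to change parameters.

- (a) A $(\theta,s,C)$-good measure is $(\theta,s',C')$-good for $0\le s'\le s$ and $C'\ge C$, because $r^s\le r^{s'}$.
- (b) If $\theta'>\theta$, a $(\theta,s,C)$-good measure is $(\theta',s\theta/\theta',C)$-good. Put $r'=r^{\theta'/\theta}\in[\rho_{k+1}^{\theta'},\rho_k^{\theta'}]$. Then $r'\le r$, so $\mu(U(x,r'))\le\mu(U(x,r))\le Cr^s=C(r')^{s\theta/\theta'}$.

So $\theta$ can be increased slightly at a slight cost in $s$. This will turn a union over all real $\theta$ into a countable one.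

## 7. $D_\rho$ satisfies (i)–(v)

**Step 1: $\dim_H\le D_\rho$.** This is the lower half of the sandwich. If $0\le s<\dim_HK$, Frostman's lemma gives $\mu$ on $K$ with $\mu(U(x,r))\le Cr^s$ for all radii, and we may take $C\ge1$. This $\mu$ is $(1,s,C)$-good. So $D_\rho(K)\ge s$.

**Step 2: $D_\rho\le\dim_P$.** This is the upper half of the sandwich, and it shows that $D_\rho$ takes values in $[0,n]$. Let $\mu$ be $(\theta,s,C)$-good with $\operatorname{supp}\mu\subset K$, and suppose $\dim_PK<s$. Pick $s'\in(\dim_PK,s)$. Then $s'>0$, and $K=\bigcup_iK_i$ with $K_i$ compact and $\overline{\dim}_BK_i<s'$. Some $K_i$ has positive mass; fix it and let $L=K_i\cap\operatorname{supp}\mu$, so $\mu(L)>0$.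

For integers $j\ge0$ let $L_j$ be the set of $x\in L$ for which some $r\in(2^{-j-1},2^{-j}]$ satisfies $\mu(U(x,r))\le Cr^s$. By (2), every $x\in L$ has such radii in every window, hence arbitrarily small ones, so $L=\bigcup_{j\ge J}L_j$ for every $J$. Let $Z_j$ be a maximal $2^{-j-1}$-separated subset of $L_j$. Since $\overline{\dim}_BK_i<s'$, there is a constant $A$ with $|Z_j|\le A2^{js'}$ for $j$ large. By maximality the balls $U(z,2^{-j-1})$, $z\in Z_j$, cover $L_j$. For $z\in Z_j$, with its radius $r\in(2^{-j-1},2^{-j}]$, we get $\mu(U(z,2^{-j-1}))\le\mu(U(z,r))\le Cr^s\le C2^{-js}$. Hence for $J$ large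
$$\mu(L)\le\sum_{j\ge J}AC\,2^{-j(s-s')},$$
and the right side tends to $0$ as $J\to\infty$. This contradicts $\mu(L)>0$.

**Step 3: property (i).** The sandwich settles it: on SSC self-similar sets $\dim_H=\overline{\dim}_B$ is the similarity dimension, and $\dim_H\le D_\rho\le\dim_P\le\overline{\dim}_B$.

**Step 4: properties (ii) and (iii).** We check that enlarging the set, or cutting it into countably many pieces, behaves as required. Monotonicity is clear: a measure with support in $A$ has support in any $B\supset A$. Let $K=\bigcup_iA_i$ with all sets compact and $K\neq\emptyset$. Then $D_\rho(K)\ge\sup_iD_\rho(A_i)$ by (ii). Conversely, let $\mu$ be $(\theta,s,C)$-good with support in $K$. Some $\mu(A_i)$ is positive. The measure $\nu=\mu|_{A_i}/\mu(A_i)$ has $\operatorname{supp}\nu\subset A_i\cap\operatorname{supp}\mu$, and $\nu(U(x,r))\le\mu(U(x,r))/\mu(A_i)$. So $\nu$ is $(\theta,s,C/\mu(A_i))$-good and $D_\rho(A_i)\ge s$. Hence $\sup_iD_\rho(A_i)\ge D_\rho(K)$.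

**Step 5: property (iv), closed pieces.** For Borel measurability we first show that, for fixed parameters, the sets carrying a good measure form a closed family. Let $F_{\theta,s,C,R}$ be the set of non-empty compact $K\subset B(0,R)$ for which there is a $(\theta,s,C)$-good $\mu$ with $\operatorname{supp}\mu\subset K$. Let $K_j\in F_{\theta,s,C,R}$ with good measures $\mu_j$, and $K_j\to K$ in $\mathcal K(\mathbb R^n)$. Then $K\ne\emptyset$, as $\emptyset$ is isolated, and $K\subset B(0,R)$. After passing to a subsequence, $\mu_j\to\mu$ weakly, with $\mu$ a probability measure. If $x\notin K$, choose $\varepsilon>0$ with $2\varepsilon<\operatorname{dist}(x,K)$; for $j$ large $U(x,\varepsilon)$ misses $K_j$, so $\mu(U(x,\varepsilon))\le\liminf\mu_j(U(x,\varepsilon))=0$. Thus $\operatorname{supp}\mu\subset K$.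

Let $x\in\operatorname{supp}\mu$ and $k\ge1$. For every $\varepsilon>0$ we have $\liminf_j\mu_j(U(x,\varepsilon))\ge\mu(U(x,\varepsilon))>0$, so there are $x_j\in\operatorname{supp}\mu_j$ with $x_j\to x$. Take $r_j\in[\rho_{k+1}^\theta,\rho_k^\theta]$ with $\mu_j(U(x_j,r_j))\le Cr_j^s$. The window is compact, so along a further subsequence $r_j\to r$ in the same window. Let $0<\delta<r$. For $j$ large $|x-x_j|+r-\delta\le r_j$, so $U(x,r-\delta)\subset U(x_j,r_j)$ and
$$\mu(U(x,r-\delta))\le\liminf_j\mu_j(U(x,r-\delta))\le\lim_jCr_j^s=Cr^s .$$
As $\delta\to0$ the balls $U(x,r-\delta)$ increase to $U(x,r)$, so $\mu(U(x,r))\le Cr^s$. Thus $\mu$ is good and $K\in F_{\theta,s,C,R}$.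

**Step 6: property (iv), countable union.** Now we write $\{D_\rho>t\}$ through countably many closed pieces. For $t<0$ the set $\{D_\rho>t\}$ is everything. For $t\ge0$ we claim
$$\{D_\rho>t\}=\bigcup\{F_{\theta,s,C,R}:\ \theta\in\mathbb Q_{>0},\ s\in\mathbb Q,\ s>t,\ C,R\in\mathbb N\}.$$
The inclusion "$\supset$" is the definition of $D_\rho$. For "$\subset$", let $D_\rho(K)>t$. There is a $(\theta,s,C)$-good measure with support in $K$ and $s>t$. Choose a rational $\theta'>\theta$ so close to $\theta$ that $s\theta/\theta'>t$. By (b) the measure is $(\theta',s\theta/\theta',C)$-good. Choose a rational $s'\in(t,s\theta/\theta']$, an integer $C'\ge C$ and an integer $R$ with $K\subset B(0,R)$; by (a), $K\in F_{\theta',s',C',R}$. So $\{D_\rho>t\}$ is $F_\sigma$, and $D_\rho$ is Borel.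

**Step 7: property (v).** Here $\theta$ does its work: we pull a good measure on $f(A)$ back to $A$ at the price of multiplying $\theta$. Let $|f(x)-f(y)|\le c|x-y|^\alpha$ with $c\ge1$, let $A\ne\emptyset$ be compact, and let $\nu$ be $(\theta,s,C)$-good with $\operatorname{supp}\nu\subset f(A)$. By lifting, there is a probability $\mu$ on $A$ with $f_*\mu=\nu$. If $x\in\operatorname{supp}\mu$ and $V$ is an open neighborhood of $f(x)$, then $\nu(V)=\mu(f^{-1}(V))>0$; so $f(x)\in\operatorname{supp}\nu$.

Fix $\beta>1/\alpha$ and choose $k_0$ with $cr^{\alpha\beta-1}\le1$ for all $r\in(0,\rho_{k_0}^\theta]$. Let $x\in\operatorname{supp}\mu$.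

For $k\ge k_0$ pick $r\in[\rho_{k+1}^\theta,\rho_k^\theta]$ with $\nu(U(f(x),r))\le Cr^s$ and put $q=r^\beta\in[\rho_{k+1}^{\beta\theta},\rho_k^{\beta\theta}]$. Then $cq^\alpha=cr^{\alpha\beta}\le r$, so $|x-y|<q$ implies $|f(x)-f(y)|<cq^\alpha\le r$. Hence
$$\mu(U(x,q))\le\mu\big(f^{-1}(U(f(x),r))\big)=\nu(U(f(x),r))\le Cr^s=Cq^{s/\beta}.$$

For $k<k_0$ put $q=\rho_k^{\beta\theta}$ and $C'=\max(C,\rho_{k_0}^{-\theta s})$. Then $C'q^{s/\beta}=C'\rho_k^{\theta s}\ge C'\rho_{k_0}^{\theta s}\ge1\ge\mu(U(x,q))$.

So $\mu$ is $(\beta\theta,s/\beta,C')$-good, and $D_\rho(A)\ge s/\beta$. Letting $\beta\downarrow1/\alpha$ and then $s\uparrow D_\rho(f(A))$ (along exponents that occur) gives $D_\rho(A)\ge\alpha D_\rho(f(A))$, which is (v). For $A=\emptyset$ there is nothing to show. This proves the first sentence of Theorem 1.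

## 8. The factorial Cantor set has $D_\rho\ge1$

It remains to produce $\rho$ and $K$. Return to the set $E$ of Section 1, put $K=E\times\{0\}^{n-1}$, and use its thick scales, $\rho_k=2^{-N_{2k}}$. We know $\dim_HK=0$. Let $\mu$ be the law from Lemma 1 with fair digits at the positions in $\Phi$ and zeros elsewhere. Then $\operatorname{supp}\mu\subset K$. For $q=N_{2k}$ we have $\#(\Phi\cap[1,q])\ge q(1-\frac1{2k})$, so (1) gives
$$\mu(U(x,\rho_k))\le3\rho_k^{\,1-1/(2k)}\qquad\text{for all }x,\ k.$$
Let $0\le s<1$. For all $k$ with $1-\frac1{2k}\ge s$ the right side is at most $3\rho_k^s$, and finitely many $k$ are absorbed in a constant. So $\mu(U(x,\rho_k))\le C_s\rho_k^s$ for all $k$. Since $\rho_k$ belongs to the window $[\rho_{k+1},\rho_k]$, $\mu$ is $(1,s,C_s)$-good. Hence $D_\rho(K)\ge1>0=\dim_HK$. This completes the proof of Theorem 1, and the conjecture is false for every $n\ge1$. $\blacksquare$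

By Theorem 1, also $\dim_PK\ge D_\rho(K)\ge1$; and $\dim_PK\le1$ because $K$ lies in a line. So
$$D_\rho(K)=\dim_PK=1.\tag{3}$$

## 9. The exact range of values, and model Cantor sets

What do the properties force? The rest of the notes proves the following.

**Theorem 2.** Let $n\ge1$.

1. If $\dim:\mathcal K(\mathbb R^n)\to[0,n]$ satisfies (i), (ii), and (v) for $\alpha=1$ only, then $\dim_HK\le\dim K\le\overline{\dim}_BK$ for all compact $K$. If it also satisfies (iii), then $\dim_HK\le\dim K\le\dim_PK$.
2. For any countable family $\{K_i\}$ of compact sets there is one $\rho$ with $D_\rho(K_i)=\dim_PK_i$ for all $i$.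
3. For each compact $K$, $\{\dim K:\dim\text{ admissible}\}=[\dim_HK,\dim_PK]$. So the properties (i)–(v) determine $\dim K$ if and only if $\dim_HK=\dim_PK$.
4. $\dim_H$ is the smallest admissible dimension. The pointwise supremum of all admissible dimensions is $\dim_P$, which is not Borel. There is no largest, nor even a maximal, admissible dimension. There are exactly $2^{\aleph_0}$ admissible dimensions.

Statement 1 for general metric spaces is related to Balka–Keleti, *Lipschitz images and dimensions*; the proof here is self-contained.

For statement 1, property (i) tells us $\dim$ only on SSC sets, and (v) with $\alpha=1$ says that Lipschitz images do not have larger dimension. So from below we want a Lipschitz map from (part of) $K$ onto an SSC set of dimension slightly less than $\dim_HK$; from above, a Lipschitz map from part of an SSC set of dimension slightly more than $\overline{\dim}_BK$ onto $K$. The following SSC sets are enough for both.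

**Model sets.** Let $0<t<n$, let $M\ge2$ be an integer, and put $N=M^n$, $r=M^{-n/t}$. Since $n/t>1$, $r<1/M$. For $j\in\{0,\dots,M-1\}^n$ let $S_j(x)=rx+j/M$, and let $A\subset[0,1]^n$ be the attractor of these $N$ maps. The cubes $S_j([0,1]^n)=j/M+[0,r]^n$ are disjoint, so SSC holds. Since $Nr^t=1$, (i) gives $\dim A=t$. For instance $n=1$, $M=2$, $t=\frac12$ gives $r=\frac14$ and the maps $x/4$, $x/4+\frac12$, with $2\cdot(\frac14)^{1/2}=1$.

For a word $w$ of length $k$ over the $N$ letters, $A_w$ denotes the level-$k$ cylinder $S_{w_1}\circ\cdots\circ S_{w_k}(A)$. Then $\operatorname{diam}A_w=r^k\operatorname{diam}A$. With $c_1=\min_{j\ne j'}\operatorname{dist}(S_jA,S_{j'}A)>0$, distinct level-$k$ cylinders have distance at least $c_1r^k$: if the words agree exactly on the first $l<k$ letters, the distance is at least $c_1r^l$. Let $\mu_A$ be the natural measure, with $\mu_A(A_w)=N^{-k}$.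

## 10. Lipschitz maps onto and from the model sets

In this section $\dim$ satisfies (i), (ii) and (v) for $\alpha=1$, and $B$ is compact.

### The inequality $\dim_HB\le\dim B$

If $\dim_HB=0$ there is nothing to prove. Let $0<t<s<\dim_HB$, so $t<n$. We map a compact subset of $B$ onto a model set of dimension $t$.

**Step 1: fixing the constants.** The aim is that one cube of the construction is always light compared with the mass we must distribute. Let $\mu$ be a Frostman probability measure on $B$ for the exponent $s$. Since a cube of side $\eta$ lies in a ball of radius $\sqrt n\,\eta$, there is $C'$ with $\mu(Q)\le C'\eta^s$ for every cube $Q$ of side $\eta$. As $s/t>1$, we can choose $M$ so large that $N=M^n$ satisfies $N^{s/t-1}\ge2^{n+1}$. Then $r^s=N^{-s/t}\le(2^{n+1}N)^{-1}$. Choose $c>0$ with $C'c^s\le(2^{n+1}N)^{-1}$ and put $\eta_l=cr^l$. Then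
$$C'\eta_l^s=C'c^s\,r^{ls}\le(2^{n+1}N)^{-l-1}\qquad(l\ge0).\tag{4}$$

**Step 2: splitting $B$ into $N$ separated parts, repeatedly.** We build compact sets $F_w\subset B$, indexed by the words $w$ over $N$ letters, with $F_{wi}\subset F_w$, with
$$\mu(F_w)\ge(2^{n+1}N)^{-l}\quad\text{for }|w|=l,\tag{5}$$
and with $\operatorname{dist}(F_{wi},F_{wi'})\ge\eta_l/2$ for $i\ne i'$. Start with $F_\emptyset=B$, of mass $1$.

Let $F_w$ be given, $|w|=l$. For $\tau\in[0,\eta_l)^n$ consider the grid $\tau+\eta_l\mathbb Z^n$, and in each of its cells the central closed sub-cube $Q'$ of side $\eta_l/2$. For a fixed $x$, the set of $\tau\in[0,\eta_l)^n$ for which $x$ lies in some $Q'$ has measure $(\eta_l/2)^n$. By Fubini the average over $\tau$ of $\mu(F_w\cap\bigcup Q')$ is $2^{-n}\mu(F_w)$, so some $\tau$ satisfies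
$$\mu\big(F_w\cap\textstyle\bigcup Q'\big)\ge2^{-n}\mu(F_w)=:m .$$
Fix it. Distinct sub-cubes have distance at least $\eta_l/2$, and finitely many meet $F_w$. By (5), $\frac m{2N}\ge(2^{n+1}N)^{-l-1}$, so by (4) each sub-cube has mass at most $\frac m{2N}$.

Fill $N$ groups of sub-cubes one after another: add sub-cubes to the current group until the mass of $F_w$ in it is at least $\frac m{2N}$. A filled group then has mass at most $\frac m{2N}+\frac m{2N}=\frac mN$. When fewer than $N$ groups are filled, the unused sub-cubes carry mass at least $m-(N-1)\frac mN=\frac mN$, so the next group can be filled. Let $F_{wi}$ be the intersection of $F_w$ with the union of the $i$-th group. It is compact, $\mu(F_{wi})\ge\frac m{2N}\ge(2^{n+1}N)^{-l-1}$, and the distance claim holds.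

**Step 3: the Lipschitz map.** We read the coding of the sets $F_w$ as a coding of points of $A$. Let $B'=\bigcap_l\bigcup_{|w|=l}F_w$, a compact subset of $B$. Sets $F_w$ with words of equal length are disjoint, and $F_{wi}\subset F_w$. So every $x\in B'$ has a unique infinite coding. Let $g(x)$ be the point of $A$ with the same coding. The map $g:B'\to A$ is onto, because along any infinite word the sets $F_w$ are nested, compact and non-empty. If the codings of $x,y$ first differ after a common prefix of length $l$, then $|x-y|\ge cr^l/2$, while $g(x),g(y)$ lie in one level-$l$ cylinder, so $|g(x)-g(y)|\le r^l\operatorname{diam}A$. If the codings are equal, $g(x)=g(y)$. So $g$ is Lipschitz; extend it to a Lipschitz map of $\mathbb R^n$. By (i), (v) with $\alpha=1$, and (ii),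
$$t=\dim A=\dim g(B')\le\dim B'\le\dim B .$$
Let $t\uparrow\dim_HB$.

### The inequality $\dim B\le\overline{\dim}_BB$

Let $B\ne\emptyset$. If $\overline{\dim}_BB=n$ there is nothing to prove. Otherwise let $\overline{\dim}_BB<t'<t<n$, and take the model set $A$ with $M=2$ and this $t$. We map a compact part of $A$ onto $B$.

**Step 1: a tree of nets in $B$.** The tree records points of $B$ at finer and finer resolution. Choose $V_0\subset V_1\subset\cdots\subset B$ with $V_l$ a maximal $r^l$-separated subset of $B$; this is possible because an $r^l$-separated set is also $r^{l+1}$-separated and can be enlarged to a maximal one. Since $\overline{\dim}_BB<t'$, there is $C$ with $|V_l|\le Cr^{-lt'}$ for all $l$. The nodes of level $l$ are the pairs $(v,l)$, $v\in V_l$. The parent of $(v,l+1)$ is $(v',l)$, where $v'\in V_l$ is a point nearest to $v$. By maximality $|v-v'|\le r^l$, and $v'=v$ if $v\in V_l$. In particular $(v,l+1)$ is a child of $(v,l)$, so every node has a child.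

**Step 2: the mass each node needs.** We want to give each level-$l$ node some cylinders of $A$ of level $l+b$, where a node has to hold enough mass for all its descendants, including rounding up to whole cylinders. Put $q_l=N^{-(l+b)}=r^{(l+b)t}$, the $\mu_A$-mass of such a cylinder. Since $|V_l|q_l\le CN^{-b}r^{l(t-t')}$ and $t>t'$, we can fix $b\in\mathbb N$ so large that
$$2\sum_{l\ge0}|V_l|q_l\le2CN^{-b}\sum_{l\ge0}r^{l(t-t')}\le1.\tag{6}$$
For a node $\beta$ of level $l$ let
$$w(\beta)=-q_l+\sum_\gamma2q_{|\gamma|},$$
summed over all descendants $\gamma$ of $\beta$, including $\beta$, with $|\gamma|$ the level. The term $\gamma=\beta$ gives $w(\beta)\ge q_l>0$. Splitting the sum over the children yields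
$$w(\beta)=q_l+\sum_{\gamma\text{ child of }\beta}\big(w(\gamma)+q_{l+1}\big),\qquad\sum_{|\beta|=0}\big(w(\beta)+q_0\big)=2\sum_l|V_l|q_l\le1.\tag{7}$$

**Step 3: distributing cylinders.** We choose $E_\beta\subset A$ such that for $|\beta|=l$ the set $E_\beta$ is a non-empty finite union of level-$(l+b)$ cylinders with $\mu_A(E_\beta)\ge w(\beta)$, sets of the same level are disjoint, and $E_\gamma\subset E_\beta$ whenever $\gamma$ is a child of $\beta$. At level $0$ give each $\beta$ exactly $\lceil w(\beta)/q_0\rceil$ of the level-$b$ cylinders. The total mass needed is at most $\sum_{|\beta|=0}(w(\beta)+q_0)\le1=\mu_A(A)$ by (7), so there are enough. Given $E_\beta$ with $|\beta|=l$, it is a union of level-$(l+1+b)$ cylinders, each of mass $q_{l+1}$. To each child $\gamma$ assign $\lceil w(\gamma)/q_{l+1}\rceil$ of them. The mass needed is at most $\sum_\gamma(w(\gamma)+q_{l+1})\le w(\beta)\le\mu_A(E_\beta)$ by (7). All sets are non-empty because $w>0$.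

**Step 4: the Lipschitz map.** Points of $A$ are sent to the limits of their chains of nodes. Let $A'=\bigcap_l\bigcup_{|\beta|=l}E_\beta$, a compact subset of $A$. Each $x\in A'$ lies in exactly one $E_\beta$ at each level. By nesting these nodes form a chain $(v_l,l)_{l\ge0}$, each the parent of the next. Since $|v_{l+1}-v_l|\le r^l$, the limit $g(x)=\lim v_l\in B$ exists, and $|g(x)-v_l|\le r^l/(1-r)$.

Let $x,y\in A'$. If their chains agree exactly up to level $l$, then $x,y$ lie in disjoint sets of level $l+1$, hence in different level-$(l+1+b)$ cylinders, and $|x-y|\ge c_1r^{l+1+b}$, while $|g(x)-g(y)|\le2r^l/(1-r)$. If the chains differ at level $0$, then $|x-y|\ge c_1r^b$ and $|g(x)-g(y)|\le\operatorname{diam}B$. If they are equal, $g(x)=g(y)$. So $g$ is Lipschitz.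

It is onto $B$: for $v\in V_l$ the sets $E_{(v,l')}$, $l'\ge l$, are nested, compact and non-empty. A common point $x$ lies in $A'$, since the sets belonging to the ancestors of $(v,l)$ contain it too; its chain is eventually constant equal to $v$, so $g(x)=v$. Thus the compact set $g(A')$ contains $\bigcup_lV_l$, which is dense in $B$, and $g(A')=B$. Extending $g$ to $\mathbb R^n$, we get $\dim B\le\dim A'\le\dim A=t$. Let $t\downarrow\overline{\dim}_BB$. For $B=\emptyset$, (ii) gives $\dim\emptyset\le\dim\{0\}\le\overline{\dim}_B\{0\}=0$.

### The bound by packing dimension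

Suppose (iii) also holds. If $K=\bigcup_iK_i$ with $K_i$ compact, then $\dim K=\sup_i\dim K_i\le\sup_i\overline{\dim}_BK_i$. The infimum over such decompositions is $\dim_PK$, so $\dim K\le\dim_PK$. This proves statement 1 of Theorem 2. $\square$

## 11. Reaching packing dimension with one sequence $\rho$

For statement 2 we need, on a set of packing dimension larger than $s$, a measure with a good radius in suitable windows *at every point at once*. The lengths of the windows are ours to choose.

**Lemma 2.** If $K$ is compact and $0\le s<\dim_PK$, there is a Borel probability $\mu$ with $\operatorname{supp}\mu\subset K$ such that for every $\eta\in(0,1)$ there is $\eta'\in(0,\eta)$ with the following property: for all $x\in\operatorname{supp}\mu$ there is $r\in[\eta',\eta]$ with $\mu(U(x,r))\le2^sr^s$.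

**Step 1: a part of $K$ that is thick everywhere.** We remove the locally small part of $K$. Let $K'$ be $K$ minus all open balls $V$ with rational center and radius for which $\dim_P(K\cap V)\le s$. $K'$ is compact. There are countably many such balls, so by countable stability $\dim_P(K\setminus K')\le s$, and hence $K'\ne\emptyset$. Let an open set $V$ meet $K'$, and take a rational ball $V'\subset V$ meeting $K'$. This ball was not removed, so $\dim_P(K\cap V')>s$. Since $K\cap V'$ is the union of $K'\cap V'$ and a subset of $K\setminus K'$, we get $\dim_P(K'\cap V')>s$. Therefore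
$$\overline{\dim}_B(K'\cap V)>s\qquad\text{for every open }V\text{ meeting }K'.\tag{8}$$

**Step 2: a tree of balls.** Each ball is to contain many well separated smaller balls, of which each gets a small share of the mass. The root is any point of $K'$, at level $0$, with radius $\delta=1$ and mass $m=1$. Suppose the finitely many nodes $y$ of level $j$ are given, with points in $K'$, radii $\delta_y$ such that the balls $B(y,\delta_y)$ are disjoint, and masses $m_y\le1$. For each $y$ choose
$$0<r_y<\min(\delta_y/2,2^{-j})\quad\text{and a finite }r_y\text{-separated }Z_y\subset K'\cap U(y,\delta_y/2)\text{ with }|Z_y|\ge r_y^{-s}.$$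
This is possible because (8), with $V=U(y,\delta_y/2)$, gives such sets for arbitrarily small $r_y$. The children of $y$ are the points $z\in Z_y$, as nodes of level $j+1$, with $\delta_z=r_y/4$ and $m_z=m_y/|Z_y|\le r_y^s$. For one $y$ the balls $B(z,r_y/4)$ are disjoint, since the centers have distance at least $r_y$. They lie in $B(y,\delta_y)$, since $\delta_y/2+r_y/4<\delta_y$. So all level-$(j+1)$ balls are disjoint.

**Step 3: the measure.** We pass to a limit and compute the masses of the balls. Let $\mu_j$ be the sum over the level-$j$ nodes $y$ of $m_y$ times the Dirac mass at $y$. It is a probability measure on $K'$. Let $\mu$ be a weak limit of a subsequence. For $j'\ge j$ and $y$ of level $j$, $\mu_{j'}(B(y,\delta_y))=m_y$: the level-$j'$ descendants of $y$ lie in this ball and have total mass $m_y$, and all other level-$j'$ nodes lie in other level-$j$ balls. Since the ball is closed, $\mu(B(y,\delta_y))\ge m_y$. The masses $m_y$ over level $j$ sum to $1$ and the balls are disjoint, so equality holds, and $\mu$ is carried by the union of the level-$j$ balls. This union is closed, so it contains $\operatorname{supp}\mu$,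 for each $j$. Also $\operatorname{supp}\mu\subset K'\subset K$.

**Step 4: good radii.** Finally we find one good radius per level. Let $x\in\operatorname{supp}\mu$ and $j\ge0$. Then $x\in B(z,r_y/4)$ for some $y$ of level $j$ and $z\in Z_y$, and $U(x,r_y/2)\subset U(z,3r_y/4)$. This last ball is disjoint from $B(z',r_y/4)$ for $z'\in Z_y\setminus\{z\}$, since a common point would give $|z-z'|<r_y$. It is contained in $U(y,\delta_y/2+3r_y/4)\subset U(y,\delta_y)$, so it is also disjoint from the level-$(j+1)$ balls with another parent. As $\mu$ is carried by the level-$(j+1)$ balls,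
$$\mu(U(x,r_y/2))\le m_z\le r_y^s=2^s(r_y/2)^s .$$
Given $\eta\in(0,1)$, take $j$ with $2^{-j}<\eta$ and $\eta'=\min\{r_y/2:y\text{ of level }j\}$. For $y$ of level $j$ we have $\eta'\le r_y/2<2^{-j}<\eta$, so $r=r_y/2$ does what is required. $\square$

Note that $r_y$ depends on $y$, hence the good radius depends on the point; this is what the windows in (2) are for.

**Proof of statement 2.** We choose $\rho$ so that each window contains the good radii of more and more measures. Enumerate all pairs $(K_i,s)$ with $s\in\mathbb Q$, $0\le s<\dim_PK_i$. If there are none, any $\rho$ works, since $0\le D_\rho\le\dim_P$; if there are finitely many, repeat them. Lemma 2 gives measures $\mu_1,\mu_2,\dots$ with exponents $s_1,s_2,\dots$. Let $\rho_1=\frac12$. Given $\rho_k$, choose $\rho_{k+1}\in(0,\rho_k/2]$ not larger than the numbers $\eta'$ that Lemma 2 gives for $\mu_1,\dots,\mu_k$ with $\eta=\rho_k$. Then for $k\ge i$ and $x\in\operatorname{supp}\mu_i$ there is $r\in[\rho_{k+1},\rho_k]$ with $\mu_i(U(x,r))\le2^{s_i}r^{s_i}$. For the finitely many $k<i$ take $r=\rho_k$ and a constant $C\ge2^{s_i}$ with $1\le C\rho_k^{s_i}$. So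 $\mu_i$ is $(1,s_i,C)$-good, with $C$ depending on $i$. Hence $D_\rho(K_i)\ge s$ for every rational $s\in[0,\dim_PK_i)$, so $D_\rho(K_i)\ge\dim_PK_i$. Equality follows from Theorem 1. $\square$

## 12. Every value between $\dim_HK$ and $\dim_PK$

**Step 1: $\dim_H$ is admissible.** We exhibit $\dim_H$ as one of the $D_\rho$. Take $\rho_k=2^{-k}$. Let $\mu$ be $(\theta,s,C)$-good with support in $K$, let $x\in\operatorname{supp}\mu$ and $q\in[\rho_{k+1}^\theta,\rho_k^\theta]$ with $k\ge2$. There is $r\in[\rho_k^\theta,\rho_{k-1}^\theta]$ with $\mu(U(x,r))\le Cr^s$. Then $q\le r\le2^{-(k-1)\theta}=4^\theta2^{-(k+1)\theta}\le4^\theta q$, so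
$$\mu(U(x,q))\le\mu(U(x,r))\le Cr^s\le C4^{\theta s}q^s .$$
This holds for all $q\in(0,\rho_2^\theta]$, so $\dim_HK\ge s$ by the mass distribution principle. Hence $D_\rho\le\dim_H$. With $\dim_H\le D_\rho$ we get $D_\rho=\dim_H$, which is admissible by Theorem 1.

**Step 2: maxima of admissible dimensions.** To interpolate we use the following: if $d_1,d_2$ are admissible and $\lambda\in[0,1]$, then $d=\max(d_1,\lambda d_2)$ is admissible. Its values are in $[0,n]$. On an SSC set of similarity dimension $s$ it equals $\max(s,\lambda s)=s$. Monotonicity and the Borel property are preserved. For (iii), $\max(\sup_id_1(A_i),\lambda\sup_id_2(A_i))=\sup_i\max(d_1(A_i),\lambda d_2(A_i))$. For (v), both $d_1(f(A))$ and $\lambda d_2(f(A))$ are at most $\frac1\alpha d(A)$.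

**Step 3: the interval.** We combine the two steps with statements 1 and 2. Given $K$, take $\rho$ from statement 2 with $D_\rho(K)=\dim_PK$. The admissible dimensions $\max(\dim_H,\lambda D_\rho)$, $0\le\lambda\le1$, have at $K$ the values $\max(\dim_HK,\lambda\dim_PK)$, and these fill $[\dim_HK,\dim_PK]$. By statement 1 no other values occur. In particular the value at $K$ is determined if and only if $\dim_HK=\dim_PK$. This is statement 3. $\square$

That $\dim_H$ is the smallest admissible dimension follows from Step 1 and statement 1; that the pointwise supremum of the admissible dimensions is $\dim_P$ follows from statement 3. This is the first part of statement 4.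

## 13. Trees, and why packing dimension is not Borel

A *tree* on $\mathbb N=\{0,1,2,\dots\}$ is a set $T$ of finite sequences closed under initial segments. An *infinite branch* is an infinite sequence all of whose initial segments lie in $T$; a tree without one is *well-founded*. For example, $T=\{\emptyset\}\cup\{(m,0,\dots,0)\text{ of length at most }m+1:\ m\in\mathbb N\}$ (each sequence of length at least $1$) contains sequences of every length, yet is well-founded: once the first entry $m$ is fixed, lengths are bounded by $m+1$.

Let $\mathrm{Tr}$ be the space of trees $T$ with $\emptyset\in T$. It is a closed subset of the product of $\{0,1\}$ over all finite sequences, hence compact. The set $\mathrm{IF}\subset\mathrm{Tr}$ of trees with an infinite branch is $\Sigma^1_1$-complete, hence not Borel (Kechris, *Classical Descriptive Set Theory*, Thm 27.1). We shall attach to each $T$ a compact set $K_T$, continuously in $T$, so that $\dim_PK_T>0$ exactly when $T\in\mathrm{IF}$.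

**Step 1: the coding.** The digits of a point will spell out a path in $T$, and each completed entry of the path is rewarded by a long free block. Parse $x\in\{0,1\}^{\mathbb N}$ as
$$x=0^{n_1}1\,w_1\,0^{n_2}1\,w_2\cdots,$$
where $w_j$ is an arbitrary word of length $jp_j$ and $p_j\ge1$ is the number of digits before $w_j$. For example, if $x$ starts with $001$, then $n_1=2$, $p_1=3$, and $w_1$ consists of the next $3$ digits. If the seventh digit is $1$, then $n_2=0$, $p_2=7$, and $w_2$ consists of the next $14$ digits. The parse either continues forever or, after finitely many blocks, ends with zeros forever. Let $C_T$ be the set of $x$ such that $(n_1,\dots,n_k)\in T$ for every $k$ for which $n_1,\dots,n_k$ are defined. Let $\pi(x)=\sum_ix_i2^{-i}$ and $K_T=\pi(C_T)\times\{0\}^{n-1}$.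

**Step 2: $T\mapsto K_T$ is continuous.** Continuity will let us pull Borel sets of compact sets back to Borel sets of trees. $C_T$ is closed, since a failure of membership is already visible in a finite prefix, and it contains $000\cdots$. For a finite word $u$ let $[u]$ be the set of sequences starting with $u$. We claim that $C_T\cap[u]\ne\emptyset$ if and only if the sequence $(n_1,\dots,n_k)$ of those entries whose markers "$1$" occur inside $u$ belongs to $T$. Necessity is clear. For sufficiency, extend $u$ by zeros: an unfinished word $w_k$ is completed by zeros and no further marker appears, so the extension has exactly the entries $n_1,\dots,n_k$, and it lies in $C_T$ because $T$ contains all initial segments of $(n_1,\dots,n_k)$. The condition concerns membership of one finite sequence in $T$, so it is clopen in $T$. Hence for each $q$ the set of words of length $q$ that begin an element of $C_T$ is locally constant in $T$. If two compact sets of sequences have the same words of length $q$, every element of one agrees with some element of the other in the first $q$ digits; the images under $\pi$ are then within Hausdorff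 distance $2^{-q}$. So $T\mapsto K_T$ is continuous.

**Step 3: well-founded trees give dimension $0$.** If $T$ is well-founded, no $x\in C_T$ has an infinite parse, since the entries would form an infinite branch. So every $x\in C_T$ ends in zeros forever, $C_T$ is countable, and $\dim_PK_T=0$.

**Step 4: an infinite branch gives dimension at least $1$.** Let $(n_j)$ be an infinite branch of $T$. Then $C_T$ contains all sequences with this parse and arbitrary words $w_j$; the numbers $p_j$, and so the positions of the $w_j$, are determined by $(n_j)$. Let $\mu$ be the law from Lemma 1 with fair digits inside the $w_j$ and the prescribed digits elsewhere. Then $\operatorname{supp}\mu\subset K_T$. Put $q_j=p_j+jp_j$. Among the first $q_j$ positions at least $jp_j=q_j\frac j{j+1}$ are free, so (1) gives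
$$\mu(U(x,2^{-q_j}))\le3\cdot2^{-q_jj/(j+1)}\qquad\text{for all }x,\ j.$$
With $\rho_j=2^{-q_j}$, which is strictly decreasing to $0$, $\mu$ is $(1,s,C_s)$-good for every $s\in[0,1)$, exactly as in Section 8. By Theorem 1, $\dim_PK_T\ge D_\rho(K_T)\ge1$.

So $\{T:\dim_PK_T>0\}=\mathrm{IF}$. If $\dim_P$ were Borel, this set would be Borel, as the preimage of a Borel set under the composition of a continuous and a Borel map. Hence $\dim_P$ is not Borel on $\mathcal K(\mathbb R^n)$. The sequence $\rho$ in Step 4 depends on the branch.

**Step 5: no maximal admissible dimension.** We enlarge an arbitrary admissible $d$. By statement 1, $d\le\dim_P$. As $d$ is Borel and $\dim_P$ is not, there is $K$ with $d(K)<\dim_PK$. By statement 2 choose $\rho$ with $D_\rho(K)=\dim_PK$. By Section 12, $\max(d,D_\rho)$ is admissible. It is at least $d$ everywhere and larger than $d$ at $K$. So $d$ is not maximal; in particular there is no largest admissible dimension.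

**Step 6: counting.** It remains to show that there are exactly $2^{\aleph_0}$ admissible dimensions. Take $\rho$ and $K=E\times\{0\}^{n-1}$ from Section 8. By (3), $D_\rho(K)=1$, and $\dim_HK=0$. So the admissible dimension $\max(\dim_H,\lambda D_\rho)$ has the value $\lambda$ at $K$, and different $\lambda\in[0,1]$ give different dimensions. Conversely, every admissible dimension is a Borel function on the Polish space $\mathcal K(\mathbb R^n)$, and there are only $2^{\aleph_0}$ of those. This completes the proof of Theorem 2. $\blacksquare$
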